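\title{A non-unital weakly sequentially complete Banach algebra with $A^*=A^*A$}

\begin{abstract}
Let $A$ be a weakly sequentially complete Banach algebra with a bounded approximate identity, and suppose that every functional on $A$ factors as $f\cdot a$ with $f\in A^*$ and $a\in A$. It has been conjectured that such an algebra must be unital. We show that this holds when the approximate identity lies in a separable subspace, and that it fails in every uncountable density character, even for commutative algebras. The counterexample is built from uncountably many commuting idempotents. Its norm combines an interpolation norm, which makes functionals stabilize along the approximate identity, with a sequence of Hilbertian levels that are glued together in an $\ell^1$ fashion.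
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a complex Banach algebra with dual space $A^*$. For $f\in A^*$ and $a\in A$ define $f\cdot a\in A^*$ by $(f\cdot a)(b)=f(ab)$ for $b\in A$, and put
\[
A^*A=\{f\cdot a: f\in A^*,\ a\in A\}.
\]
If $A$ has an identity, then $f=f\cdot 1$, so $A^*=A^*A$. This paper is about the converse.

A \emph{bounded approximate identity} (BAI) for $A$ is a bounded net $(e_d)$ in $A$ with $ae_d\to a$ and $e_da\to a$ in norm for every $a\in A$. The algebra $A$ is \emph{faithful} if each of the conditions $aA=\{0\}$ and $Aa=\{0\}$ implies $a=0$. A sequence $(a_n)$ in a Banach space is \emph{weakly Cauchy} if $(f(a_n))$ converges for every bounded functional $f$, and the space is \emph{weakly sequentially complete} if every weakly Cauchy sequence converges weakly to an element of the space. The \emph{density character} of a Banach space is the least cardinality of a dense subset.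

Two known facts frame the question. If $G$ is a locally compact group with Fourier algebra $A(G)$ and group von Neumann algebra $VN(G)=A(G)^*$, then $VN(G)=VN(G)A(G)$ holds only when $A(G)$ is unital, that is, when $G$ is compact. On the other hand, a BAI and the equality $A^*=A^*A$ do not force an identity in general: if $X$ is a non-reflexive Banach space such that $X^*$ has the bounded approximation property and the Radon--Nikodym property, then the algebra $A=K(X)$ of compact operators on $X$ satisfies $A^*=A^*A$ and is not unital. The following conjecture is posed in \cite{Poulin}.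

\begin{quote}
\emph{There is no faithful, infinite-dimensional, non-unital, weakly sequentially complete Banach algebra $A$ with a BAI such that $A^*=A^*A$.}
\end{quote}

We disprove it, with a commutative example and with no set-theoretic hypothesis beyond ZFC, and we determine the density characters in which counterexamples exist.

\begin{theorem}\label{thm:A}
For every uncountable set $\Phi$ there is a commutative, faithful, infinite-dimensional, non-unital, weakly sequentially complete Banach algebra $A$ with a BAI, of density character $|\Phi|$, such that $A^*=A^*A$.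
\end{theorem}

\begin{theorem}\label{thm:B}
Let $A$ be a weakly sequentially complete Banach algebra with a BAI that is contained in a separable subspace of $A$, and suppose that $A^*=A^*A$. Then $A$ is unital.
\end{theorem}

Theorem~\ref{thm:B} applies in particular when $A$ is separable and when $A$ has a sequential BAI. Taking $|\Phi|=\kappa$ in Theorem~\ref{thm:A} we obtain the following.

\begin{corollary}\label{cor:density}
A counterexample to the conjecture of density character $\kappa$ exists if and only if $\kappa$ is uncountable, and then there is a commutative one.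
\end{corollary}

\subsection*{What the equality $A^*=A^*A$ measures}
We use the Cohen--Hewitt factorization theorem in the following form: if $A$ has a BAI $(e_d)$ and $X$ is a right Banach $A$-module, then
\[
\{x\cdot a: x\in X,\ a\in A\}=\{x\in X: x\cdot e_d\to x\}.
\]
The space $X=A^*$ is such a module, because $(f\cdot a)\cdot b=f\cdot(ab)$ and $\|f\cdot a\|\le\|f\|\|a\|$. Therefore
\begin{equation}\label{eq:CH}
A^*=A^*A\quad\Longleftrightarrow\quad \|f\cdot e_d-f\|\to0\ \text{ for every } f\in A^*.
\end{equation}
The implication from left to right is elementary: $(g\cdot a)\cdot e_d-g\cdot a=g\cdot(ae_d-a)$. Equally elementary is the consequence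
\begin{equation}\label{eq:netCauchy}
(g\cdot a)(e_d)=g(ae_d)\longrightarrow g(a).
\end{equation}
So if $A^*=A^*A$, then the net $(f(e_d))$ converges for every $f\in A^*$. If a subnet of $(e_d)$ converges weakly to some $u\in A$, then $au=a=ua$ for all $a$, since multiplication by a fixed element is weakly continuous; thus $u$ is an identity. This already shows that a reflexive algebra with a BAI is unital, so ``infinite-dimensional'' is automatic in the conjecture. So is ``faithful'': if $aA=\{0\}$, then $a=\lim ae_d=0$, and the same argument works on the other side.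

Two examples show the hypotheses pulling against each other. In $c_0$ with pointwise multiplication, the indicators $e_n$ of $\{1,\dots,n\}$ form a BAI, and $f\cdot e_n$ is the truncation of $f\in\ell^1$, so $A^*=A^*A$ by \eqref{eq:CH}; the sequence $(e_n)$ is weakly Cauchy without a weak limit. In $\ell^1(\mathbb N)$ with the product $\delta_m\delta_n=\delta_{\min(m,n)}$, the sequence $(\delta_n)$ is a BAI and the space is weakly sequentially complete, but the functional $((-1)^n)_n\in\ell^\infty$ does not converge along $(\delta_n)$, so it is not in $A^*A$ by \eqref{eq:netCauchy}. These examples suggest that the conjecture is true, and for a sequential BAI the argument above proves it. The gap is that weak sequential completeness says nothing about weakly Cauchy \emph{nets}. A counterexample needs a BAI along which every functional converges and which has no weak limit, in a space where this cannot happen for a sequence.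

\subsection*{The construction in outline}
We start from commuting idempotents $R_F$, indexed by the finite subsets $F$ of $\Phi$, with $R_FR_G=R_{F\cup G}$. The elements $1-R_F$ form an approximate identity for the kernel of the character that sends every $R_F$ to $1$. Three ingredients go into the norm.

The first is a norm $N$ obtained by complex interpolation between the $\ell^1$ norm of the coefficients and a supremum norm (Section~\ref{sec:N}). It gives the factorization, but under $N$ alone every increasing sequence $(R_{F_n})$ is weakly Cauchy, as in $c_0$.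

The second is a decreasing sequence of further idempotents $\sigma_0\ge\sigma_1\ge\cdots$, which cut the algebra into levels, together with a weight that penalizes an element $z\sigma_p$ when $z$ involves many more than $p$ variables (Section~\ref{sec:algebra}). The BAI is $1-R_F\sigma_p$, and rapidly increasing sequences $(R_{F_n}\sigma_{p_n})$ now behave like the unit vector basis of $\ell^1$; Example~\ref{ex:ellone} shows this by hand.

The third is that each single level is a Hilbert space of coefficients. A functional restricted to a level is then an $\ell^2$ vector, so over all levels it involves only countably many variables. Multiplying by a fresh variable $R_{\{\varphi_0\}}$ makes the functional blind to the levels, and we are back to the norm $N$ (Section~\ref{sec:factor}). This is where $\Phi$ has to be uncountable.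

Weak sequential completeness, the longest part of the proof, is established in Section~\ref{sec:wsc} by a gliding hump argument modeled on Example~\ref{ex:ellone}. We begin with Theorem~\ref{thm:B}.

\section{Approximate identities in a separable subspace}\label{sec:B}

A sequence chosen from the BAI approximates the identity only on a separable part of $A$, while the factor $a$ in $f=g\cdot a$ may lie anywhere. Criterion \eqref{eq:CH} lets us replace $a$ by a member of the BAI, at the price of a small error.

\begin{proof}[Proof of Theorem~\ref{thm:B}]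
Let $(e_d)$ be a BAI in a separable subspace, with $\|e_d\|\le M$. A subset of a separable metric space is separable, so there is a sequence $(b_m)$ that is dense in the set $\{e_d\}$. For each $n$ choose a member $u_n$ of the BAI with $\|b_mu_n-b_m\|<1/n$ and $\|u_nb_m-b_m\|<1/n$ for all $m\le n$. Since $\|u_n\|\le M$, density gives
\[
e_du_n\to e_d\quad\text{and}\quad u_ne_d\to e_d\qquad(n\to\infty)\ \text{ for every fixed } d.
\]
Let $f\in A^*$ and $\varepsilon>0$. By \eqref{eq:CH} there is $d$ with $\|f\cdot e_d-f\|<\varepsilon$. Then $|f(u_n)-f(e_du_n)|\le\varepsilon M$ for all $n$, and $f(e_du_n)\to f(e_d)$. Hence $\limsup_{m,n}|f(u_m)-f(u_n)|\le2\varepsilon M$. So $(u_n)$ is weakly Cauchy, and by hypothesis it converges weakly to some $u\in A$. For fixed $d$, the sequence $(e_du_n)$ converges weakly to $e_du$ and in norm to $e_d$, so $e_du=e_d$; in the same way $(u_ne_d)$ gives $ue_d=e_d$. For $a\in A$ we conclude that $au=\lim_d ae_du=\lim_d ae_d=a$ and $ua=\lim_d ue_da=\lim_d e_da=a$.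
\end{proof}

\section{Commuting idempotents and an interpolation norm}\label{sec:N}

From now on $\Phi$ is an uncountable set, whose elements we call variables. The letters $F,G,H,K$ denote finite subsets of $\Phi$, while $B$ and $X$ denote arbitrary subsets.

\subsection*{The algebra $\mathcal P$}
Let $\mathcal P$ be the complex algebra with basis $(R_G)$, indexed by the finite sets $G\subset\Phi$, and product $R_GR_H=R_{G\cup H}$. It is commutative with identity $1=R_\emptyset$. Write $z=\sum_Gc_G(z)R_G$, let $\mathcal P_F$ be the span of the $R_G$ with $G\subset F$, and for $X\subset\Phi$ put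
\[
z(X)=\sum_{G\subset X}c_G(z).
\]
Thus $R_G(X)$ is $1$ if $G\subset X$ and $0$ otherwise. As $G\cup H\subset X$ holds exactly when $G\subset X$ and $H\subset X$, we have $(zw)(X)=z(X)w(X)$. For $z\in\mathcal P_F$ we have $z(X)=z(X\cap F)$, and since $R_GR_F=R_F$ for $G\subset F$,
\begin{equation}\label{eq:absorb}
zR_F=z(\Phi)R_F\qquad(z\in\mathcal P_F).
\end{equation}
So $z(1-R_F)=z$ when $z\in\mathcal P_F$ and $z(\Phi)=0$: this is the source of the approximate identity.

Put $\|z\|_1=\sum_G|c_G(z)|$ and $\|z\|_\infty=\sup_X|z(X)|\le\|z\|_1$; both are submultiplicative. The coefficients are recovered from the values by M\"obius inversion,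
\[
c_G(z)=\sum_{X\subset G}(-1)^{|G\setminus X|}z(X).
\]
Indeed, for $z=R_H$ the right side is $0$ if $H\not\subset G$ and $\sum_{H\subset X\subset G}(-1)^{|G\setminus X|}=(1-1)^{|G\setminus H|}$ if $H\subset G$. Consequently $\|\cdot\|_\infty$ is a norm and, since $\sum_{G\subset F}2^{|G|}=3^{|F|}$,
\begin{equation}\label{eq:moebius}
|c_G(z)|\le2^{|G|}\|z\|_\infty\quad(z\in\mathcal P),\qquad \|z\|_1\le3^{|F|}\|z\|_\infty\quad(z\in\mathcal P_F).
\end{equation}

For $B\subset\Phi$ let $P_B$ be the linear map with $P_BR_G=R_G$ if $G\subset B$ and $P_BR_G=0$ otherwise; it sets the variables outside $B$ equal to zero. It is an algebra endomorphism, $P_BP_{B'}=P_{B\cap B'}$, and $(P_Bz)(X)=z(X\cap B)$, so $P_B$ is contractive for $\|\cdot\|_1$ and for $\|\cdot\|_\infty$. Finally, for $k\ge0$ put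
\[
S_k(z)=\Big(\sum_{|G|\le k}|c_G(z)|^2\Big)^{1/2}.
\]

\subsection*{The norm $N$}
We need an algebra norm on $\mathcal P$ with two properties. It must dominate each $S_k$, so that $\mathcal P$ acts boundedly on the Hilbertian levels of Section~\ref{sec:algebra}. And along a chain $F_1\subset F_2\subset\cdots$ a sum of $n$ differences $\pm(R_{F_i}-R_{F_{i+1}})$ must have norm $o(n)$, so that a functional cannot oscillate along the chain. The norm $\|\cdot\|_1$ has the first property and not the second: for a strictly increasing chain, $\sum_{i\le n}(-1)^i(R_{F_i}-R_{F_{i+1}})$ has $\ell^1$ norm $2n$. The norm $\|\cdot\|_\infty$ fails the first: the element $z\in\mathcal P_F$ given by $z=\sum_{\varphi\in F}R_{\{\varphi\}}\prod_{\psi\in F\setminus\{\varphi\}}(1-R_{\{\psi\}})$ has $z(X)=1$ if $|X\cap F|=1$ and $z(X)=0$ otherwise, so $\|z\|_\infty=1$, while $c_{\{\varphi\}}(z)=1$ for $\varphi\in F$ and $S_1(z)=|F|^{1/2}$. The norm halfway between the two has both properties.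

Recall the \emph{three lines theorem}: if $h$ is bounded and continuous on the strip $\{0\le\operatorname{Re}s\le1\}$, analytic in its interior, and $|h|\le M_j$ on the line $\operatorname{Re}s=j$ for $j=0,1$, then $|h(\frac12)|\le(M_0M_1)^{1/2}$.

Let $\mathcal F$ be the set of functions $f$ on this strip with values in some $\mathcal P_F$ (with $F$ finite and depending on $f$) whose coefficients $s\mapsto c_G(f(s))$ are bounded, continuous, and analytic in the interior. Put
\[
\|f\|_{\mathcal F}=\max\Big(\sup_{t\in\mathbb R}\|f(it)\|_1,\ \sup_{t\in\mathbb R}\|f(1+it)\|_\infty\Big),\qquad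
N(z)=\inf\{\|f\|_{\mathcal F}: f\in\mathcal F,\ f(\tfrac12)=z\}.
\]

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(a)] $N$ is a norm on $\mathcal P$ with $N(zw)\le N(z)N(w)$, $N(P_Bz)\le N(z)$ and $\|z\|_\infty\le N(z)\le\|z\|_1$. In particular $N(R_G)=1$.
\item[(b)] $S_k(z)\le2^{k/2}N(z)$.
\item[(c)] If $F_1\subset\dots\subset F_{n+1}$ are finite, $x_i\in\mathcal P$, $N(x_i)\le1$ and $|\theta_i|\le1$, then
\[
N\Big(\sum_{i=1}^n\theta_ix_i(R_{F_i}-R_{F_{i+1}})\Big)\le(2n)^{1/2}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f,g\in\mathcal F$ and $\lambda\in\mathbb C$, then $f+g$, $\lambda f$, $fg$ and $P_Bf$ lie in $\mathcal F$, with $\|f+g\|_{\mathcal F}\le\|f\|_{\mathcal F}+\|g\|_{\mathcal F}$, $\|\lambda f\|_{\mathcal F}=|\lambda|\|f\|_{\mathcal F}$, $\|fg\|_{\mathcal F}\le\|f\|_{\mathcal F}\|g\|_{\mathcal F}$ and $\|P_Bf\|_{\mathcal F}\le\|f\|_{\mathcal F}$, because both boundary norms have these properties. So $N$ is a submultiplicative seminorm for which $P_B$ is contractive. The constant function $z$ gives $N(z)\le\|z\|_1$. If $f(\frac12)=z$,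 the scalar function $s\mapsto f(s)(X)$ is bounded by $\|f\|_{\mathcal F}$ on both lines, so $|z(X)|\le\|f\|_{\mathcal F}$. Hence $\|z\|_\infty\le N(z)$, and $N$ is a norm. Finally $\|R_G\|_1=\|R_G\|_\infty=1$.

(b) Let $f\in\mathcal F$ with $f(\frac12)=z$ and $M=\|f\|_{\mathcal F}$, and let $(d_G)_{|G|\le k}$ be finitely supported with $\sum|d_G|^2\le1$. The function
\[
h(s)=\sum_{d_G\ne0}c_G(f(s))\,\frac{d_G}{|d_G|}\,|d_G|^{2s}
\]
is bounded and continuous on the strip and analytic inside. On $\operatorname{Re}s=0$ we have $|h(s)|\le\|f(s)\|_1\le M$. On $\operatorname{Re}s=1$, \eqref{eq:moebius} gives $|h(s)|\le\sum2^{|G|}M|d_G|^2\le2^kM$. Hence $|\sum c_G(z)d_G|=|h(\frac12)|\le2^{k/2}M$. Take the supremum over $(d_G)$ and the infimum over $f$.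

(c) Replacing $x_i$ by $rx_i$ and letting $r\uparrow1$, we may assume $N(x_i)<1$. Choose $f_i\in\mathcal F$ with $\|f_i\|_{\mathcal F}\le1$ and $f_i(\frac12)=x_i$, and put
\[
f(s)=(2n)^{s-1/2}\sum_{i=1}^n\theta_if_i(s)(R_{F_i}-R_{F_{i+1}}).
\]
On $\operatorname{Re}s=0$ each summand has $\ell^1$ norm at most $2$, so $\|f(s)\|_1\le(2n)^{-1/2}\cdot2n$. The function $X\mapsto(R_{F_i}-R_{F_{i+1}})(X)$ is the indicator of $\{X:F_i\subset X,\ F_{i+1}\not\subset X\}$, and these sets are pairwise disjoint, because $F_j\subset X$ implies $F_{i+1}\subset X$ for $i<j$. So on $\operatorname{Re}s=1$ at most one summand is nonzero at each $X$, and $\|f(s)\|_\infty\le(2n)^{1/2}$.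
\end{proof}

Part (c) forces every $N$-bounded functional, once multiplied by $R_F$ with $F$ large, to be close to a multiple of the character $z\mapsto z(\Phi)$.

\begin{lemma}\label{lem:asym}
Let $\Lambda$ be a linear functional on $\mathcal P$ with $|\Lambda(z)|\le CN(z)$ for all $z$. There is $c\in\mathbb C$ such that for every $\varepsilon>0$ there is a finite set $F_\varepsilon$ with
\[
|\Lambda(zR_F)-c\,z(\Phi)|\le\varepsilon N(z)\qquad\text{for all } z\in\mathcal P\text{ and all finite }F\supset F_\varepsilon .
\]
\end{lemma}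

\begin{proof}
We first show that for every $\delta>0$ there is a finite set $E_\delta$ with
\begin{equation}\label{eq:step1}
\big|\Lambda\big((z-z(\Phi)1)R_{E_\delta}\big)\big|\le\delta N(z)\qquad(z\in\mathcal P).
\end{equation}
Suppose this fails for some $\delta$. Put $F_1=\emptyset$. Given $F_i$, choose $z_i$ with $N(z_i)=1$ and $|\Lambda((z_i-z_i(\Phi)1)R_{F_i})|>\delta$, and then a finite $F_{i+1}\supset F_i$ with $z_i\in\mathcal P_{F_{i+1}}$. Let $x_i=\frac12(z_i-z_i(\Phi)1)$. Then $N(x_i)\le1$, since $|z_i(\Phi)|\le N(z_i)$, and $x_iR_{F_{i+1}}=x_i(\Phi)R_{F_{i+1}}=0$ by \eqref{eq:absorb}. Hence $x_iR_{F_i}=x_i(R_{F_i}-R_{F_{i+1}})$. Choose $\theta_i$ of modulus one with $\theta_i\Lambda(x_iR_{F_i})=|\Lambda(x_iR_{F_i})|>\delta/2$. Lemma~\ref{lem:N}(c) gives $n\delta/2<C(2n)^{1/2}$ for all $n$, which is absurd.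

Now let $F\supset E_\delta$ and apply \eqref{eq:step1} to $zR_F$. Since $R_FR_{E_\delta}=R_F$, $(zR_F)(\Phi)=z(\Phi)$ and $N(zR_F)\le N(z)$, we get
\[
|\Lambda(zR_F)-z(\Phi)\Lambda(R_{E_\delta})|\le\delta N(z).
\]
For $z=1$ this says $|\Lambda(R_F)-\Lambda(R_{E_\delta})|\le\delta$ for all $F\supset E_\delta$. So the net $(\Lambda(R_F))_F$, directed by inclusion, is Cauchy, and its limit $c$ satisfies $|c-\Lambda(R_{E_\delta})|\le\delta$. As $|z(\Phi)|\le N(z)$, we obtain $|\Lambda(zR_F)-cz(\Phi)|\le2\delta N(z)$. Take $F_\varepsilon=E_{\varepsilon/2}$.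
\end{proof}

\begin{example}[The norm $N$ alone]\label{ex:Nalone}
Let $\overline{\mathcal P}$ be the completion of $(\mathcal P,N)$ and let $A_0$ be the kernel of the character that extends $z\mapsto z(\Phi)$. The set $\mathcal P\cap A_0$ is dense in $A_0$ (if $z_n\to a\in A_0$, then $z_n-z_n(\Phi)1\to a$), so $(1-R_F)$ is a BAI for $A_0$ by \eqref{eq:absorb}. Lemma~\ref{lem:asym} gives $|\Lambda(bR_F)|\le\varepsilon N(b)$ for $b\in A_0$ and $F\supset F_\varepsilon$, so $A_0^*=A_0^*A_0$ by \eqref{eq:CH}. But $A_0$ is not weakly sequentially complete. Let $F_1\subset F_2\subset\cdots$ be strictly increasing. If $(\Lambda(R_{F_n}))$ were not Cauchy, there would be $\varepsilon>0$ and $n_1<n_2<\cdots$ with $|\Lambda(R_{F_{n_i}}-R_{F_{n_{i+1}}})|>\varepsilon$, and Lemma~\ref{lem:N}(c) with $x_i=1$ would give $m\varepsilon<C(2m)^{1/2}$ for all $m$. So $(R_{F_n})$ is weakly Cauchy. A weak limit $r$ would satisfy $P_Br=0$ for every finite $B$, since $P_BR_{F_n}=0$ for large $n$. Now $P_Bx\to x$ as the finite set $B$ increases to $\Phi$, for $x\in\mathcal P$ and hence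 for $x\in\overline{\mathcal P}$. So $r=0$, although the character takes the value $1$ at every $R_{F_n}$. Thus $(1-R_{F_n})$ is a weakly Cauchy sequence in $A_0$ without a weak limit.
\end{example}

The task is therefore to add functionals that oscillate along the sequences $(R_{F_n})$, but no functional that oscillates along the whole net.

\section{Levels and the algebra $A$}\label{sec:algebra}

\subsection*{Level norms}
The new functionals will act through $\ell^2$ vectors of coefficients. The choice of $\ell^2$ serves twice: its vectors have countable support, which is used in Section~\ref{sec:factor}, and it is reflexive, which is used in Section~\ref{sec:wsc}. The $\ell^2$ norm of the coefficients becomes an algebra norm, up to a constant, once the degree is truncated.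

Let $I_k$ be the span of the $R_G$ with $|G|>k$. It is an ideal, $P_BI_k\subset I_k$, $\bigcap_kI_k=\{0\}$, and $S_k$ is a Hilbert norm on $\mathcal P/I_k$. In $c_H(zw)=\sum_{G\cup G'=H}c_G(z)c_{G'}(w)$ there are $3^{|H|}$ terms, since each element of $H$ lies in $G$ only, in $G'$ only, or in both. By the Cauchy--Schwarz inequality, $|c_H(zw)|^2\le3^{|H|}\sum_{G\cup G'=H}|c_G(z)|^2|c_{G'}(w)|^2$. Each pair $(G,G')$ occurs for exactly one $H$, and $|H|\le k$ forces $|G|,|G'|\le k$. Summing over $|H|\le k$ gives
\begin{equation}\label{eq:Sk}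
S_k(zw)\le3^{k/2}S_k(z)S_k(w).
\end{equation}
We need an equivalent norm for which multiplication by $u\in\mathcal P$ has norm at most $N(u)$, with constant one, and for which every $P_B$ is contractive. Taking a supremum over these operations achieves this:
\[
N_k(w)=3^{k/2}\sup\{S_k(zP_Bw): z\in\mathcal P,\ N(z)\le1,\ B\subset\Phi\}.
\]

\begin{lemma}\label{lem:level}
$N_k$ is a seminorm on $\mathcal P$ that vanishes exactly on $I_k$, and for $u,w,w'\in\mathcal P$:
\begin{enumerate}
\item[(a)] $3^{k/2}S_k(w)\le N_k(w)\le18^{k/2}S_k(w)$;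
\item[(b)] $N_k(uw)\le N(u)N_k(w)$ and $N_k(P_Bw)\le N_k(w)$ for all $B\subset\Phi$;
\item[(c)] $N_k(ww')\le N_k(w)N_k(w')$;
\item[(d)] if $|B|\le k$, then $N(P_Bw)\le N_k(w)$; if $|X|\le k$, then $|w(X)|\le N_k(w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For the lower bound take $z=1$, $B=\Phi$. For the upper bound, \eqref{eq:Sk} and Lemma~\ref{lem:N}(b) give $S_k(zP_Bw)\le3^{k/2}2^{k/2}S_k(w)$ when $N(z)\le1$, and $3^{k/2}3^{k/2}2^{k/2}=18^{k/2}$. So $N_k$ is a finite supremum of seminorms, with the same kernel as $S_k$.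

(b) We have $zP_B(uw)=(zP_Bu)P_Bw$ with $N(zP_Bu)\le N(u)$ when $N(z)\le1$. The second inequality follows from $P_{B'}P_B=P_{B'\cap B}$.

(c) For $N(z)\le1$, \eqref{eq:Sk} gives
\[
S_k\big(zP_B(ww')\big)\le3^{k/2}S_k(zP_Bw)\,S_k(P_Bw')\le3^{k/2}\cdot3^{-k/2}N_k(w)\cdot3^{-k/2}N_k(w').
\]

(d) The set $B$ has at most $2^k$ subsets, each of size at most $k$. Hence $N(P_Bw)\le\|P_Bw\|_1\le2^{k/2}S_k(w)\le N_k(w)$ by the Cauchy--Schwarz inequality and (a). Also $|w(X)|\le\|P_Xw\|_1\le N_k(w)$.
\end{proof}

By (d), for a class $v\in\mathcal P/I_k$ the element $P_Bv\in\mathcal P_B$ is well defined when $|B|\le k$, and the number $v(X)$ is well defined when $|X|\le k$.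

\subsection*{The algebra $\mathfrak U$ and its norm}
Let $\mathfrak U$ be the set of sequences $a=(a_k)_{k\ge0}\in\prod_k\mathcal P/I_k$ for which there is $a_\infty\in\mathcal P$ with $a_k=a_\infty+I_k$ for all large $k$. Since $\bigcap_kI_k=\{0\}$, the element $a_\infty$ is unique. With coordinatewise operations $\mathfrak U$ is a commutative unital algebra, and $a\mapsto a_\infty$ is a homomorphism onto $\mathcal P$. We identify $z\in\mathcal P$ with the sequence $(z+I_k)_k$. Let $\sigma_p\in\mathfrak U$ have entries $0$ for $k<p$ and $1$ for $k\ge p$, and put $\tau_k=\sigma_k-\sigma_{k+1}$ and $\sigma_\infty=0$. Then $\sigma_0=1$ and $\sigma_p\sigma_q=\sigma_{\max(p,q)}$. Every $a\in\mathfrak U$ has the form $\sum_{k<p}w_k\tau_k+a_\infty\sigma_p$ with $w_k\in\mathcal P$, so $\mathfrak U$ is spanned by the elements $z\sigma_p$. The maps $P_B$ act coordinatewise; they are idempotent endomorphisms of $\mathfrak U$ with $P_B(z\sigma_p)=(P_Bz)\sigma_p$. Let $\chi(a)=a_\infty(\Phi)$, a character of $\mathfrak U$ with $\chi(z\sigma_p)=z(\Phi)$ and $\chi(w\tau_k)=0$.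

Put $W(F,p)=2^{|F|/(p+1)}\ge1$. There are two kinds of \emph{generators}, each with a \emph{cost}:
\begin{itemize}
\item a \emph{tail} $z\sigma_p$ with $z\in\mathcal P_F$ has cost $N(z)W(F,p)$, and $p$ is its \emph{start};
\item a \emph{level element} $w\tau_k$ has cost $N_k(w)$.
\end{itemize}
The cost is attached to the data $(z,F,p)$ or $(w,k)$. For $a\in\mathfrak U$ let $\|a\|$ be the infimum of the total cost over all ways of writing $a$ as a finite sum of generators. This is a seminorm, and the definition gives the principle that we use throughout: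
\begin{equation}\label{eq:principle}
\begin{minipage}{0.82\textwidth}
\emph{if $\varrho:\mathfrak U\to[0,\infty]$ is subadditive with $\varrho(0)=0$, and $\varrho(g)\le C\cdot\mathrm{cost}(g)$ for every generator $g$, then $\varrho(a)\le C\|a\|$ for all $a\in\mathfrak U$.}
\end{minipage}
\end{equation}
It applies to $\varrho=|f|$ for a linear functional $f$ and to $\varrho=\|T(\cdot)\|$ for a linear map $T$. Four properties of the weight will be used: it is submultiplicative in the sense of the next proof; $W(F,p)\le2$ for $p\ge|F|$, which bounds the approximate identity; $W(F,p)\to1$ as $p\to\infty$, which gives the factorization; and $W(F,p)$ is large when $|F|$ is large compared with $p$, which gives weak sequential completeness.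

\begin{lemma}\label{lem:U}
For $a,b\in\mathfrak U$, $k,p\ge0$, finite $F$ and arbitrary $B\subset\Phi$:
\begin{enumerate}
\item[(a)] $\|ab\|\le\|a\|\|b\|$;
\item[(b)] $|a_k(X)|\le\|a\|$ for $|X|\le k$, and $S_k(a_k)\le2^{k/2}\|a\|$; in particular $\|\cdot\|$ is a norm;
\item[(c)] $\|P_Ba\|\le\|a\|$ and $|\chi(a)|\le\|a\|$;
\item[(d)] $\|a\tau_k\|\le18^{k/2}S_k(a_k)$;
\item[(e)] $\|\sigma_p\|\le1$ and $\|R_F\sigma_p\|\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Multiplying out two representations, it suffices to show that a product of two generators is zero or a generator whose cost is at most the product of the costs. For two tails, $z\sigma_p\cdot z'\sigma_{p'}=zz'\sigma_{\max(p,p')}$ with $zz'\in\mathcal P_{F\cup F'}$, $N(zz')\le N(z)N(z')$, and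
\[
\frac{|F\cup F'|}{\max(p,p')+1}\le\frac{|F|}{p+1}+\frac{|F'|}{p'+1},
\]
so that $W(F\cup F',\max(p,p'))\le W(F,p)W(F',p')$. The product $z\sigma_p\cdot w\tau_k$ is $0$ if $k<p$ and $zw\tau_k$ otherwise; use Lemma~\ref{lem:level}(b) and $W\ge1$. The product $w\tau_k\cdot w'\tau_{k'}$ is $0$ if $k\ne k'$ and $ww'\tau_k$ otherwise; use Lemma~\ref{lem:level}(c).

(b) Use \eqref{eq:principle}. The $k$-th entry of a tail $z\sigma_p$ is $0$ or $z+I_k$, and $|z(X)|\le N(z)$, $S_k(z)\le2^{k/2}N(z)$ by Lemma~\ref{lem:N}. The $k$-th entry of $w\tau_{k'}$ is $0$ unless $k'=k$, and then $|w(X)|\le N_k(w)$ and $S_k(w)\le N_k(w)$ by Lemma~\ref{lem:level}(d),(a). If $\|a\|=0$, then $S_k(a_k)=0$ for all $k$, so $a=0$.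

(c) $P_B$ sends the tail with data $(z,F,p)$ to the tail with data $(P_Bz,F,p)$ and $w\tau_k$ to $(P_Bw)\tau_k$, and the cost does not increase. Also $|\chi(z\sigma_p)|=|z(\Phi)|\le N(z)$ and $\chi(w\tau_k)=0$.

(d) If $w$ represents $a_k$, then $a\tau_k=w\tau_k$ has cost $N_k(w)\le18^{k/2}S_k(w)$.

(e) The tail $\sigma_p$ has cost $1$. Since $R_F\in I_k$ for $k<|F|$, we have $R_F\sigma_p=R_F\sigma_{p'}$ with $p'=\max(p,|F|)$, and $W(F,p')\le2$.
\end{proof}

Let $A^\#$ be the completion of $\mathfrak U$, a commutative unital Banach algebra. The maps $P_B$ extend to contractive idempotent endomorphisms of $A^\#$, and $\chi$ extends to a character. Our example is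
\[
A=\ker\chi\subset A^\#.
\]

\begin{proposition}\label{prop:basic}
Direct the pairs $(F,p)$ with $F$ finite and $p\ge|F|$ by declaring $(F,p)\le(F',p')$ if $F\subset F'$ and $p\le p'$. Then $e_{F,p}=1-R_F\sigma_p$ is a BAI for $A$ with $\|e_{F,p}\|\le3$. The algebra $A$ is faithful, non-unital, infinite-dimensional, and has density character $|\Phi|$.
\end{proposition}

\begin{proof}
The subspace $\mathfrak U\cap A$ is dense in $A$: if $\mathfrak U\ni a_n\to a\in A$, then $a_n-\chi(a_n)1\in\mathfrak U\cap A$ also converges to $a$.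

We have $\chi(e_{F,p})=0$ and $\|e_{F,p}\|\le3$ by Lemma~\ref{lem:U}(e). Let $a=\sum_iz_i\sigma_{p_i}\in\mathfrak U\cap A$. If $F$ is so large that all $z_i$ lie in $\mathcal P_F$, and $p\ge\max_ip_i$, then \eqref{eq:absorb} gives
\[
aR_F\sigma_p=\Big(\sum_iz_i\Big)R_F\sigma_p=\chi(a)R_F\sigma_p=0,
\]
that is, $ae_{F,p}=a$. By density and boundedness, $ae_{F,p}\to a$ for all $a\in A$. As noted in Section~\ref{sec:intro}, $A$ is then faithful.

If $u$ were an identity of $A$, then $e_{F,p}=ue_{F,p}\to u$ in norm. But $e_{F,p+1}-e_{F,p}=R_F\tau_p$, whose $p$-th entry has the value $1$ at $X=F$, and $|F|\le p$. So $\|e_{F,p+1}-e_{F,p}\|\ge1$ for every index $(F,p)$ by Lemma~\ref{lem:U}(b), and the net is not Cauchy.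

If $a=\sum_i\alpha_iR_{G_i}\sigma_{p_i}$ has $\chi(a)=\sum_i\alpha_i=0$, then $a=\sum_i\alpha_i(R_{G_i}\sigma_{p_i}-1)$. So $\mathfrak U\cap A$ is spanned by $|\Phi|$ elements, and their combinations with coefficients in $\mathbb Q+i\mathbb Q$ form a dense set of cardinality at most $|\Phi|$. Conversely, the elements $1-R_{\{\varphi\}}\in A$ have mutual distances at least $1$: the entry of $R_{\{\varphi\}}-R_{\{\psi\}}$ at level $1$ has the value $1$ at $X=\{\varphi\}$ when $\psi\ne\varphi$. A dense set meets each of the disjoint open balls of radius $\frac12$ around them. So the density character is $|\Phi|$, and $A$, being non-separable, is infinite-dimensional.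
\end{proof}

The next example contains the main idea: it exhibits the functionals that were missing in Example~\ref{ex:Nalone}, and it shows why they do no harm to the net.

\begin{example}[Copies of the $\ell^1$ basis]\label{ex:ellone}
Let $\emptyset=F_0\subset F_1\subset\cdots$ be finite sets, let $p_0=0$ and $p_n\ge|F_n|$, and suppose that $D_n=F_n\setminus F_{n-1}$ satisfies $|D_n|>p_{n-1}$ for $n\ge1$. Then $p_n>p_{n-1}$. We claim that $r_n=R_{F_n}\sigma_{p_n}$ satisfies
\[
\tfrac14\sum_{n\ge1}|\alpha_n|\le\Big\|\sum_{n\ge1}\alpha_nr_n\Big\|\le2\sum_{n\ge1}|\alpha_n|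
\]
for finitely supported $(\alpha_n)$. The upper bound is Lemma~\ref{lem:U}(e). For the lower bound define
\[
h_n(a)=\frac1{|D_n|}\sum_{\varphi\in D_n}\Big(a_{p_n}(F_n)-a_{p_n}(F_n\setminus\{\varphi\})\Big)\qquad(a\in\mathfrak U).
\]
Then $h_n(r_n)=1$. For $m>n$ the entry of $r_m$ at level $p_n$ is $0$, and for $m<n$ we have $F_m\subset F_n\setminus\{\varphi\}$ for $\varphi\in D_n$; in both cases $h_n(r_m)=0$. It remains to bound $\varrho(a)=\sum_n|h_n(a)|$ by $4\|a\|$. On $w\tau_k$ at most one $h_n$ is nonzero, so $\varrho(w\tau_k)\le2N_k(w)$. Let $z\in\mathcal P_F$ with $N(z)\le1$. If $p>p_n$, then $h_n(z\sigma_p)=0$. Otherwise the term for $\varphi$ vanishes when $\varphi\notin F$, since $z(X)=z(X\cap F)$, and so $|h_n(z\sigma_p)|\le2|F\cap D_n|/|D_n|$. At most one $n$ has $p_{n-1}<p\le p_n$, and it contributes at most $2$. For the $n$ with $p\le p_{n-1}$ we have $|D_n|\ge p+1$, and the sets $D_n$ are disjoint, so they contribute at most $2|F|/(p+1)\le2W(F,p)$, because $x\le2^x$. Hence $\varrho(z\sigma_p)\le4W(F,p)$, and \eqref{eq:principle} applies.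

In particular $f=\sum_n(-1)^nh_n$ is a functional of norm at most $4$ with $f(r_n)=(-1)^n$. The averaging over $D_n$ makes $h_n$ small on tails with few variables, and the weight pays for tails with many. Given any strictly increasing sequence $(F_n)$, we have $R_{F_n}=R_{F_n}\sigma_{|F_n|}$ in $\mathfrak U$, and a subsequence satisfies the growth condition with $p_n=|F_n|$. So $(R_{F_n})$ stays bounded in $A^\#$ but is no longer weakly Cauchy. (With $W\equiv1$ we would have $\|z\|\le N(z)$ for $z\in\mathcal P$, and the argument of Example~\ref{ex:Nalone} would apply again.) On the other hand, $f$ vanishes on $R_{\{\varphi_0\}}\mathfrak U$ for every $\varphi_0\notin\bigcup_nF_n$, since $R_{\{\varphi_0\}}(X)=0$ for $X\subset F_n$. Thus $f(e_{F,p}\,b)=f(b)$ for all $b$ as soon as $\varphi_0\in F$.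
\end{example}

\section{Factorization in the dual}\label{sec:factor}

The last observation of Example~\ref{ex:ellone} extends to all functionals: what distinguishes the levels from one another is killed by a fresh variable, and what remains is governed by Lemma~\ref{lem:asym}.

\begin{proposition}\label{prop:factor}
$A^*=A^*A$.
\end{proposition}

\begin{proof}
Let $f\in A^*$, and extend it by the Hahn--Banach theorem to a bounded functional $f$ on $A^\#$. For $z\in\mathcal P$ put
\[
\nu_p(z)=f(z\sigma_p),\qquad\mu_p(z)=\nu_p(z)-\nu_{p+1}(z)=f(z\tau_p).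
\]
By the definition of the norm and Lemma~\ref{lem:U}(d),
\[
|\nu_p(z)|\le\|f\|W(F,p)N(z)\quad(z\in\mathcal P_F),\qquad|\mu_p(z)|\le18^{p/2}\|f\|S_p(z)\quad(z\in\mathcal P).
\]
The second bound gives $\mu_p(R_G)=0$ for $|G|>p$. Applied to $z=\sum_{G\in\mathcal G}\overline{\mu_p(R_G)}R_G$, for a finite family $\mathcal G$ of sets of size at most $p$, it gives $\sum_{G\in\mathcal G}|\mu_p(R_G)|^2\le18^p\|f\|^2$. So for each $p$ only countably many $G$ have $\mu_p(R_G)\ne0$. The union of all these finite sets $G$, over all $p$, is countable. Since $\Phi$ is uncountable, some $\varphi_0\in\Phi$ lies outside this union. If $\varphi_0\in F$, then $zR_F$ is a combination of elements $R_H$ with $\varphi_0\in H$, and therefore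
\begin{equation}\label{eq:fresh}
\mu_p(zR_F)=0\qquad\text{whenever }\varphi_0\in F,\ z\in\mathcal P,\ p\ge0.
\end{equation}
Consequently $\Lambda(z)=\nu_p(zR_{\{\varphi_0\}})$ does not depend on $p$. For $z\in\mathcal P_F$ we have $|\Lambda(z)|\le\|f\|W(F\cup\{\varphi_0\},p)N(z)$ for every $p$, and letting $p\to\infty$ removes the weight: $|\Lambda(z)|\le\|f\|N(z)$. For $F\ni\varphi_0$ we have $R_FR_{\{\varphi_0\}}=R_F$, so $\nu_p(zR_F)=\Lambda(zR_F)$ for all $p$.

Let $c$ and $F_\varepsilon$ be as in Lemma~\ref{lem:asym}, and put $f'=f-c\chi$, which agrees with $f$ on $A$. Let $F\supset F_\varepsilon\cup\{\varphi_0\}$, $p\ge|F|$ and $r=R_F\sigma_p$. On a tail,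
\[
|f'(r\,z\sigma_q)|=|\nu_{\max(p,q)}(zR_F)-c\,z(\Phi)|=|\Lambda(zR_F)-c\,z(\Phi)|\le\varepsilon N(z).
\]
On a level element, $r\,w\tau_k$ is $0$ if $k<p$ and $wR_F\tau_k$ otherwise, and $f'(wR_F\tau_k)=\mu_k(wR_F)=0$ by \eqref{eq:fresh}. By \eqref{eq:principle} and continuity, $|f'(rb)|\le\varepsilon\|b\|$ for all $b\in A^\#$. For $b\in A$ we have $rb\in A$ and $f(b)-(f\cdot e_{F,p})(b)=f(rb)=f'(rb)$. Hence $\|f-f\cdot e_{F,p}\|_{A^*}\le\varepsilon$ for all large indices $(F,p)$, and \eqref{eq:CH} completes the proof.
\end{proof}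

\begin{remark}\label{rem:countable}
The construction makes sense for countably infinite $\Phi$, but Proposition~\ref{prop:factor} then fails. In Example~\ref{ex:ellone} choose $F_n$ with $\bigcup_nF_n=\Phi$. The indices $(F_n,p_n)$ are then cofinal, so $e_{F_n,p_n}=1-r_n$ is a sequential BAI. Since $h_n(1)=0$, we get $f(e_{F_n,p_n})=(-1)^{n+1}$, and $f|_A\notin A^*A$ by \eqref{eq:netCauchy}.

The level generators are what makes the supports countable. The functional $a\mapsto\sum_{\varphi\in\Phi}c_{\{\varphi\}}(a_1)$ involves every variable, and it is bounded by twice the cost on tails: it vanishes on $z\sigma_p$ for $p\ge2$, and for $p\le1$ and $z\in\mathcal P_F$ its modulus is at most $|F|^{1/2}S_1(z)\le(2|F|)^{1/2}N(z)\le2\cdot2^{|F|/2}N(z)$.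
\end{remark}

\section{Weak sequential completeness}\label{sec:wsc}

It suffices to show that $A^\#$ is weakly sequentially complete. Indeed, a weakly Cauchy sequence in the closed subspace $A$ is weakly Cauchy in $A^\#$; its weak limit lies in $A$ because closed subspaces are weakly closed, and it is a weak limit in $A$ because functionals on $A$ extend to $A^\#$.

The space $A^\#$ is neither reflexive nor like $\ell^1$. It contains copies of the $\ell^1$ basis, and for distinct variables $\varphi_n$ the sequence $(R_{\{\varphi_n\}}\tau_1)$ is equivalent to an orthonormal sequence by Lemma~\ref{lem:U}(b),(d). The proof separates the ways in which a bounded sequence can fail to converge in norm. On each fixed level we are in a Hilbert space, and convex combinations give norm convergence. Tails whose start or whose number of variables tends to infinity are excluded by a gliding hump, as in Example~\ref{ex:ellone}. Tails in a fixed finite set of variables span a copy of $\ell^1$. There remain tails with a bounded number of variables, some of which are new at each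 step. The simplest case is $x_n=R_{\{\varphi_n\}}$. With $B=\{\varphi_2,\varphi_4,\dots\}$ we have $P_Bx_n=x_n$ for even $n$ and $P_Bx_n=0$ for odd $n$. If a sequence with this alternation is weakly Cauchy, then $f(P_Bx_n)$ converges, the odd terms show that the limit is $0$, and the even terms show that $f(x_n)\to0$. So such parts of a weakly Cauchy sequence are weakly negligible.

\subsection*{Finitely many variables}
A Banach space has the \emph{Schur property} if its weakly null sequences are norm null. By Schur's theorem $\ell^1$ has this property, and it passes to isomorphic spaces and to direct sums with a finite-dimensional space. In such a space a weakly Cauchy sequence $(x_n)$ converges in norm: otherwise some sequence of differences $x_{n_i}-x_{m_i}$ with $n_i,m_i\to\infty$ would be weakly null and not norm null.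

\begin{lemma}\label{lem:schur}
If $B\subset\Phi$ is finite, then the closed subspace $P_BA^\#$ has the Schur property.
\end{lemma}

\begin{proof}
Let $m=|B|$. For $k\ge m$ and $u\in\mathfrak U$ the element $P_Bu_k\in\mathcal P_B$ is well defined, so we can measure the jumps between consecutive levels:
\[
\varrho(u)=\sum_{p>m}N(P_Bu_p-P_Bu_{p-1}).
\]
For a tail $z\sigma_{p_0}$ we get $\varrho=N(P_Bz)\le N(z)$ if $p_0>m$, and $\varrho=0$ if $p_0\le m$. For $w\tau_k$ we get $\varrho=0$ if $k<m$; if $k\ge m$, only $p=k$ and $p=k+1$ can contribute, and each term is at most $N(P_Bw)\le N_k(w)$ by Lemma~\ref{lem:level}(d). So $\varrho\le2\|\cdot\|$ by \eqref{eq:principle}. For a finite sum $u=\sum_{p>m}b_p\sigma_p$ with $b_p\in\mathcal P_B$ we have $\varrho(u)=\sum_pN(b_p)\ge3^{-m}\sum_p\|b_p\|_1$ by \eqref{eq:moebius} and Lemma~\ref{lem:N}(a). With Lemma~\ref{lem:U}(e),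
\[
\tfrac12\,3^{-m}\sum_{p>m}\|b_p\|_1\le\|u\|\le2\sum_{p>m}\|b_p\|_1 .
\]
Thus the family $(R_G\sigma_p)_{G\subset B,\,p>m}$ is equivalent to the unit vector basis of $\ell^1$, and its closed span $Y$ is isomorphic to $\ell^1$. Let $M$ be the span of the finitely many $R_G\sigma_p$ with $G\subset B$, $p\le m$. Then $P_B\mathfrak U\subset Y+M$, and $Y+M$ is closed, so $P_BA^\#\subset Y+M$. Conversely $P_B$ fixes $Y$ and $M$. So $P_BA^\#=Y+M$ is the direct sum of $Y$ and a finite-dimensional space.
\end{proof}

\subsection*{The gliding hump}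
For $q\ge1$ let $\mathcal C_q$ be the absolutely convex hull of the elements
\begin{align*}
&z(\sigma_p-\sigma_{p'})&&\text{with }z\in\mathcal P_F,\ |F|\le q,\ N(z)\le1,\ p\le q,\ p<p'\le\infty,\\
&w\tau_k&&\text{with }k\le q,\ N_k(w)\le1 .
\end{align*}
These are the pieces of complexity at most $q$. The end $p'$ is not restricted, because the final step uses pieces that start early and end late. We have $\mathcal C_q\subset\mathcal C_{q+1}$, and for each $a\in\mathfrak U$ there is $\lambda<\infty$ with $a\in\lambda\mathcal C_q$ for all large $q$, since $a$ is a finite sum of tails. For $\eta>0$ put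
\[
\Omega(q,\eta)=\{y+e: y\in q\,\mathcal C_q,\ e\in\mathfrak U,\ \|e\|<\eta\},
\]
an open, convex, balanced subset of $\mathfrak U$.

If $a\notin\Omega(q,\eta)$, the Hahn--Banach theorem provides a functional that is large at $a$ and small on $\mathcal C_q$. To add up infinitely many such functionals we need two more properties that the $h_n$ of Example~\ref{ex:ellone} had: they must vanish beyond some level, and their values on tails must be bounded in terms of $N(z)$ alone, so that the weight can absorb them.

\begin{lemma}\label{lem:local}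
Let $\eta>0$, $q\ge1$ and $a\in\mathfrak U\setminus\Omega(q,\eta)$. There are an integer $Q>q$, a number $V<\infty$ and a linear functional $H$ on $\mathfrak U$ such that
\begin{enumerate}
\item[(i)] $\operatorname{Re}H(a)=1$ and $\|H\|\le2/\eta$;
\item[(ii)] $|H|\le1/q$ on $\mathcal C_q$;
\item[(iii)] $H(z\sigma_p)=0$ for $p>Q$ and $H(w\tau_k)=0$ for $k>Q$;
\item[(iv)] $|H(z\sigma_p)|\le VN(z)$ for all $z\in\mathcal P$ and $p\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
By the Hahn--Banach separation theorem for an open convex set and a point outside it, there is a bounded linear functional $H_0$ with $\operatorname{Re}H_0(x)<\operatorname{Re}H_0(a)$ for $x\in\Omega(q,\eta)$. As $0\in\Omega(q,\eta)$, we can normalize $\operatorname{Re}H_0(a)=1$, and as the set is balanced, $|H_0|<1$ on it. Hence $|H_0|\le1/q$ on $\mathcal C_q$ and $\|H_0\|\le1/\eta$.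

Write $a=\sum_iz_i\sigma_{p_i}$ with all $z_i$ in $\mathcal P_B$, $B$ finite, and fix $Q>\max(q,|B|,\max_ip_i)$. We compose $H_0$ with the linear map that discards the variables outside $B$ and freezes a sequence at level $Q$:
\[
\Pi u=P_B(u-u\sigma_Q)+(P_Bu_Q)\sigma_Q\qquad(u\in\mathfrak U),
\]
where $P_Bu_Q\in\mathcal P_B$ is well defined because $|B|\le Q$. On generators,
\[
\Pi(z\sigma_p)=\begin{cases}(P_Bz)\sigma_p,&p\le Q,\\0,&p>Q,\end{cases}\qquad
\Pi(w\tau_k)=\begin{cases}(P_Bw)\tau_k,&k<Q,\\(P_Bw)\sigma_Q,&k=Q,\\0,&k>Q.\end{cases}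
\]
Put $H=H_0\circ\Pi$. Property (iii) is read off from these formulas, and $\Pi a=a$, so $\operatorname{Re}H(a)=1$. For a generator $g$ we have $\|\Pi g\|\le\mathrm{cost}(g)$, except possibly for $g=w\tau_Q$, where $\|(P_Bw)\sigma_Q\|\le W(B,Q)N(P_Bw)\le2N_Q(w)$ by Lemma~\ref{lem:level}(d). So $\|\Pi\|\le2$, which proves (i). For $p\le q<Q$, the image $\Pi(z(\sigma_p-\sigma_{p'}))$ is $(P_Bz)(\sigma_p-\sigma_{p'})$ if $p'\le Q$ and $(P_Bz)(\sigma_p-\sigma_\infty)$ if $p'>Q$; for $k\le q$, $\Pi(w\tau_k)=(P_Bw)\tau_k$. These are again among the elements that define $\mathcal C_q$, so $\Pi\,\mathcal C_q\subset\mathcal C_q$ and (ii) holds. Finally $\|\Pi(z\sigma_p)\|\le W(B,p)N(P_Bz)\le2^{|B|}N(z)$, which gives (iv) with $V=2^{|B|}/\eta$.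
\end{proof}

\begin{proposition}\label{prop:hump}
Let $(a_n)$ be a sequence in $\mathfrak U$ that is weakly Cauchy in $A^\#$, and let $\eta>0$. There is $q\ge1$ such that $a_n\in\Omega(q,\eta)$ for all but finitely many $n$.
\end{proposition}

\begin{proof}
Suppose that for every $q$ we have $a_n\notin\Omega(q,\eta)$ for infinitely many $n$. For $j=1,2,\dots$ we choose first $q_j$, then $n_j>n_{j-1}$ with $a_{n_j}\notin\Omega(q_j,\eta)$, and then $H_j,Q_j,V_j$ from Lemma~\ref{lem:local} applied to $a_{n_j}$ and $q_j$, so that
\begin{enumerate}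
\item[(a)] $q_j\ge2^j$, $q_{j+1}>Q_j$ and $2^{q_{j+1}/(q_j+1)}\ge2^jV_j$;
\item[(b)] $|H_j(a_{n_i})|\le2^{-j-4}$ for $i<j$;
\item[(c)] $|H_j(a_{n_i})-g_j|\le2^{-j-4}$ for $i>j$, where $g_j=\lim_nH_j(a_n)$.
\end{enumerate}
Condition (a) holds if each $q_j$ is large enough given the earlier choices. For (b), fix $\lambda_i$ with $a_{n_i}\in\lambda_i\mathcal C_q$ for all large $q$, and take $q_j$ so large that $a_{n_i}\in\lambda_i\mathcal C_{q_j}$ and $\lambda_i/q_j\le2^{-j-4}$ for all $i<j$; then use (ii). The limits $g_j$ exist because $H_j$ is bounded, and (c) holds if each $n_i$ is large enough given $H_1,\dots,H_{i-1}$. By (a), $q_1<Q_1<q_2<Q_2<\cdots$, so the intervals $(q_j,Q_j]$ are disjoint.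

We claim that $\varrho(a)=\sum_j|H_j(a)|$ satisfies $\varrho\le(1+4/\eta)\|\cdot\|$ on $\mathfrak U$, and we use \eqref{eq:principle}.

Consider $w\tau_k$ with $N_k(w)\le1$. If $k\le q_j$, then $w\tau_k\in\mathcal C_{q_j}$ and $|H_j(w\tau_k)|\le1/q_j\le2^{-j}$. If $k>Q_j$, then $H_j(w\tau_k)=0$. At most one $j$ has $q_j<k\le Q_j$, and it contributes at most $2/\eta$. So $\varrho(w\tau_k)\le1+2/\eta$.

Consider $z\sigma_p$ with $z\in\mathcal P_F$, $N(z)\le1$, and write $W=W(F,p)$, so that $|H_j(z\sigma_p)|\le2W/\eta$ for every $j$. Each $j$ falls into one of four cases.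
\begin{itemize}
\item $p>Q_j$: the term is $0$ by (iii).
\item $q_j<p\le Q_j$: this holds for at most one $j$, which contributes at most $2W/\eta$.
\item $p\le q_j$ and $|F|\le q_j$: then $z\sigma_p\in\mathcal C_{q_j}$, and the term is at most $2^{-j}\le2^{-j}W$.
\item $p\le q_j<|F|$: this holds for finitely many $j$. The largest of them, $j^*$, contributes at most $2W/\eta$. For the others, $|F|>q_{j^*}\ge q_{j+1}$ and $p\le q_j$, so $W\ge2^{q_{j+1}/(q_j+1)}\ge2^jV_j$ by (a), and (iv) bounds the term by $V_j\le2^{-j}W$.
\end{itemize}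
Altogether $\varrho(z\sigma_p)\le(1+4/\eta)W$, and the claim follows.

Hence $f=\sum_{j\text{ odd}}H_j$ converges absolutely at each point of $\mathfrak U$ and extends to a bounded functional on $A^\#$. Let $i$ be even and consider
\[
f(a_{n_{i+1}})-f(a_{n_i})=\sum_{j\text{ odd}}\big(H_j(a_{n_{i+1}})-H_j(a_{n_i})\big).
\]
The terms with $j<i$ have modulus at most $2\cdot2^{-j-4}$ by (c), and those with $j>i+1$ have modulus at most $2\cdot2^{-j-4}$ by (b). The term $j=i+1$ has real part at least $1-2^{-j-4}$ by (i) and (b). So the real part of the sum is at least $1-\sum_{j\ge1}2^{-j-3}=\frac78$ for every even $i$, and $(f(a_n))$ does not converge. This is a contradiction.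
\end{proof}

\subsection*{Pieces of bounded complexity}

\begin{proposition}\label{prop:wsc}
$A^\#$ is weakly sequentially complete.
\end{proposition}

\begin{proof}
Let $(a_n)$ be weakly Cauchy in $A^\#$. It is bounded by the uniform boundedness principle, so $D(f)=\lim_nf(a_n)$ defines an element $D$ of the bidual $(A^\#)^{**}$. We must show that $D\in A^\#$. As $A^\#$ is norm closed in its bidual, it suffices to find, for each $\eta>0$, an element $v\in A^\#$ with $\|D-v\|\le30\eta$. The element $D$ does not change if we pass to a subsequence, perturb $a_n$ by a norm null sequence, or replace $a_m$ by an element of the convex hull of $\{a_n:n\ge m\}$. In particular we may assume $a_n\in\mathfrak U$.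

\emph{Step 1: norm convergence on each level.} Let $\mathcal H_k=\ell^2(\{G:|G|\le k\})$, and regard $a_k\in\mathcal P/I_k$ as its coefficient vector in $\mathcal H_k$, of norm $S_k(a_k)$. The map $Ta=(2^{-k}a_k)_k$ from $\mathfrak U$ to the Hilbert sum of the $\mathcal H_k$ is bounded, since $\|Ta\|^2\le\sum_k4^{-k}2^k\|a\|^2=2\|a\|^2$ by Lemma~\ref{lem:U}(b). So $(Ta_n)$ is weakly Cauchy in a Hilbert space, hence weakly convergent to some $h$. By Mazur's theorem, the weak and norm closures of a convex set coincide, so there are $b_m$ in the convex hull of $\{a_n:n\ge m\}$ with $\|Tb_m-h\|<1/m$. For each $k$ the $k$-th entries of $b_m$ form an $S_k$-Cauchy sequence, so $(b_m\tau_k)_m$ converges in norm by Lemma~\ref{lem:U}(d). Replacing $(a_n)$ by $(b_n)$, we assume from now on that $(a_n\tau_k)_n$ converges in norm for every $k$.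

\emph{Step 2: reduction to monomials of bounded degree.} Fix $\eta>0$ and take $q$ from Proposition~\ref{prop:hump}. The sequence $a_n-a_n\sigma_{q+1}=\sum_{k\le q}a_n\tau_k$ converges in norm to some $\beta\in A^\#$. Discarding finitely many terms, we have $\|a_n-a_n\sigma_{q+1}-\beta\|<\eta$ and $a_n=y_n+e_n$ with $y_n\in q\,\mathcal C_q$, $\|e_n\|<\eta$, for all $n$. Multiplication by $\sigma_{q+1}$ is contractive, kills $w\tau_k$ for $k\le q$, and for $p\le q$ sends $z(\sigma_p-\sigma_{p'})$ to $z(\sigma_{q+1}-\sigma_{p'})$ if $p'>q+1$ and to $0$ otherwise. If $z\in\mathcal P_F$, $|F|\le q$ and $N(z)\le1$, then $\|z\|_1\le3^q$ by \eqref{eq:moebius}. Let $\Gamma$ be the set of pairs $(G,p')$ with $|G|\le q$ and $q+1<p'\le\infty$, and for finitely supported $\xi:\Gamma\to\mathbb C$ put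
\[
J\xi=\sum_{(G,p')\in\Gamma}\xi(G,p')\,R_G(\sigma_{q+1}-\sigma_{p'}).
\]
Then $\|J\xi\|\le4\|\xi\|_{\ell^1}$ by Lemma~\ref{lem:U}(e), and $P_BJ\xi=J\xi'$, where $\xi'$ is the part of $\xi$ supported on pairs with $G\subset B$. Expanding each $z$ in the basis $(R_G)$, we get $y_n\sigma_{q+1}=J\xi_n$ with $\|\xi_n\|_{\ell^1}\le q3^q$. Therefore
\begin{equation}\label{eq:decomp}
a_n=\beta+J\xi_n+r_n,\qquad\|r_n\|<2\eta .
\end{equation}

\emph{Step 3: separating old and new variables.} We want to show that, up to a small error and along a subsequence, each set $G$ in the support of $\xi_n$ is one of finitely many fixed sets, possibly enlarged by variables that are used at this step only. Let $\Phi_0=\{\varphi_1,\varphi_2,\dots\}\subset\Phi$ be a countably infinite set that contains every $G$ occurring in some $\xi_n$, and let $B_j=\{\varphi_1,\dots,\varphi_j\}$. Identify subsets of $\Phi_0$ with points of the compact metrizable space $\{0,1\}^{\Phi_0}$. The set $T_q=\{G\subset\Phi_0:|G|\le q\}$ is countable, and it is closed, because containing $q+1$ given points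 is an open condition. (This is where the bound on the number of variables is used: the set of all finite subsets of $\Phi_0$ is not closed.) Let $\pi_n$ be the positive measure on $T_q$ with $\pi_n(\{G\})=\sum_{p'}|\xi_n(G,p')|$, of mass at most $q3^q$. Since $C(T_q)$ is separable, bounded sets in its dual are weak* sequentially compact, so after passing to a subsequence there is a finite positive Borel measure $\pi$ on $T_q$ with $\int g\,d\pi_n\to\int g\,d\pi$ for all $g\in C(T_q)$. As $T_q$ is countable, $\pi(T_q)=\sum_G\pi(\{G\})$. So there is a finite family $\mathcal K\subset T_q$ with $\pi(T_q\setminus\mathcal K)<\eta/4$. Choose $j_1$ with $\bigcup\mathcal K\subset B_{j_1}$, and put $B^0=B_{j_1}$.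

For $j\ge j_1$ the set $U_j=\{G\in T_q:G\cap B_j\in\mathcal K\}$ depends on finitely many coordinates, so it is clopen, and it contains $\mathcal K$. Hence $\pi_n(T_q\setminus U_j)\to\pi(T_q\setminus U_j)<\eta/4$ as $n\to\infty$. Choose alternately $n_1,j_2,n_2,j_3,\dots$ with $n_1<n_2<\cdots$ and $j_1<j_2<\cdots$ such that $\pi_{n_i}(T_q\setminus U_{j_i})<\eta/4$ and every $G$ occurring in $\xi_{n_i}$ lies in $B_{j_{i+1}}$. The sets $O_i=B_{j_{i+1}}\setminus B_{j_i}$ are disjoint from one another and from $B^0$. Split $\xi_{n_i}=\zeta_i+\kappa_i+\rho_i$ according to $G$: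
\begin{itemize}
\item $\zeta_i$ is the part with $G\in\mathcal K$;
\item $\kappa_i$ is the part with $G\in U_{j_i}\setminus\mathcal K$; such a $G$ has the form $K\cup H$ with $K=G\cap B_{j_i}\in\mathcal K$ and $\emptyset\ne H\subset O_i$;
\item $\rho_i$ is the part with $G\notin U_{j_i}$, so that $\|J\rho_i\|<4\cdot\eta/4=\eta$.
\end{itemize}
By \eqref{eq:decomp},
\[
a_{n_i}=\beta+J\zeta_i+J\kappa_i+r_i',\qquad\|r_i'\|<3\eta .
\]

\emph{Step 4: the old variables.} We have $P_{B^0}J\zeta_i=J\zeta_i$ and $P_{B^0}J\kappa_i=0$, so $P_{B^0}a_{n_i}=P_{B^0}\beta+J\zeta_i+P_{B^0}r_i'$. The sequence $(P_{B^0}a_{n_i})_i$ is weakly Cauchy in $P_{B^0}A^\#$, hence norm convergent by Lemma~\ref{lem:schur}. Choose $i_0$ with $\|P_{B^0}a_{n_i}-P_{B^0}a_{n_{i_0}}\|<\eta$ for $i\ge i_0$. Then $\|J\zeta_i-J\zeta_{i_0}\|<\eta+6\eta$. With $v=\beta+J\zeta_{i_0}\in A^\#$ we obtain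
\[
a_{n_i}-v=J\kappa_i+s_i,\qquad\|s_i\|<10\eta\qquad(i\ge i_0).
\]

\emph{Step 5: the new variables.} Let $B=B^0\cup\bigcup_{i\text{ even}}O_i$. For even $i$ every set $K\cup H$ in the support of $\kappa_i$ lies in $B$, so $P_BJ\kappa_i=J\kappa_i$. For odd $i$ the nonempty set $H\subset O_i$ is disjoint from $B$, so $P_BJ\kappa_i=0$. Let $f\in(A^\#)^*$ with $\|f\|\le1$. Since $f\circ P_B$ is a bounded functional, $L=\lim_if(P_B(a_{n_i}-v))$ exists. For odd $i\ge i_0$ the term equals $f(P_Bs_i)$, so $|L|\le10\eta$. For even $i\ge i_0$ it equals $f(J\kappa_i)+f(P_Bs_i)$, so $\limsup_{i\text{ even}}|f(J\kappa_i)|\le20\eta$. Therefore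
\[
|D(f)-f(v)|=\lim_{i\text{ even}}|f(J\kappa_i)+f(s_i)|\le30\eta .
\]
The element $v$ does not depend on $f$, so $\|D-v\|\le30\eta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The algebra $A=\ker\chi$ is a commutative Banach algebra. By Proposition~\ref{prop:basic} it has a BAI and is faithful, non-unital, infinite-dimensional and of density character $|\Phi|$. By Proposition~\ref{prop:factor}, $A^*=A^*A$. By Proposition~\ref{prop:wsc} and the first paragraph of this section, $A$ is weakly sequentially complete.
\end{proof}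

\begin{thebibliography}{1}

\bibitem{Poulin}
Denis Poulin, \emph{Characterization of amenability by a factorization property of the group von Neumann algebra}, arXiv:1108.3020 (2011).

\end{thebibliography}
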